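\title{The exponential growth rate of bipartite maps with prescribed face degrees in high genus}

\begin{abstract}
Let $\beta_g(\mathbf f)$ be the number of rooted bipartite maps of genus $g$ with $n$ edges and $f_j$ faces of degree $2j$ for each $j\ge1$. We prove that $\log\beta_g(\mathbf f)=2g\log n+n\,\varphi(g/n,\mathbf f/n)+o(n)$ uniformly over all pairs $(\mathbf f,g)$ for which such maps exist. The function $\varphi$ is explicit, an infimum over one real parameter, and it is continuous under pointwise convergence of the face densities. This answers positively a question from the work of Budzinski and Louf, and no moment assumption on the face degrees is needed. The proof is a maximum principle: $\varphi$ solves exactly the limiting form of Louf's recurrence for $\beta_g(\mathbf f)$, so the error can be extremal only in low genus or for maps with few vertices, where we estimate it directly.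
\end{abstract}

\section{Introduction}

\subsection{The question}

A \emph{map} is a gluing of finitely many polygons, side to side, that forms a compact connected orientable surface. The polygons are the faces of the map, the number of sides of a face is its degree, and the genus of the map is the genus of the surface. A map is \emph{bipartite} if its vertices can be colored black and white so that every edge joins a black vertex to a white one; every face then has even degree. A map is \emph{rooted} if an oriented edge is distinguished, and we always color the tail of this edge black. Rooted maps have no nontrivial automorphism.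

A \emph{face degree sequence} is a sequence $\mathbf f=(f_j)_{j\ge1}$ of nonnegative integers with finitely many nonzero terms. Let $\beta_g(\mathbf f)$ be the number of rooted bipartite maps of genus $g$ with exactly $f_j$ faces of degree $2j$ for each $j$. Such a map has $|\mathbf f|=\sum_j jf_j$ edges and, by Euler's formula,
\[
v(\mathbf f,g)=2-2g+\sum_{j\ge1}(j-1)f_j
\]
vertices. It has a black and a white vertex, so $\beta_g(\mathbf f)=0$ if $v(\mathbf f,g)<2$. We call the pair $(\mathbf f,g)$ \emph{admissible} if $\mathbf f\ne0$, $g\ge0$ is an integer and $v(\mathbf f,g)\ge2$.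

How large is $\beta_g(\mathbf f)$ when the genus is proportional to $n=|\mathbf f|$? In genus $0$, Tutte's formula \eqref{eq:P} below shows that $\beta_0(\mathbf f)$ is of exponential order in $n$. When the number of vertices is proportional to $n$, passing from genus $g-1$ to genus $g$ multiplies the count by at least a constant times $n^2$ (see \eqref{eq:handle}). At the other extreme, when there are only two vertices, $\beta_g(\mathbf f)$ is within a factor $8n$ of the number $n!/\prod_j j^{f_j}f_j!$ of permutations with $f_j$ cycles of length $j$ (Section~\ref{sec:few}); by Stirling's formula this is $n^{n-r}e^{O(n)}$ with $r=\sum_j f_j$, and $n-r=2g$. So one expects $\beta_g(\mathbf f)=n^{2g}e^{O(n)}$ throughout, and the natural guess is that the exponential factor has a rate depending only on the limiting densities of handles and of faces of each degree. This is the following question, which comes from Budzinski and Louf \cite{BL}.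

\medskip
\noindent\textbf{Question.} \emph{Let $(\mathbf f^n,g_n)_{n\ge1}$ be such that $v(\mathbf f^n,g_n)\ge2$, $|\mathbf f^n|\to\infty$, $f^n_j/|\mathbf f^n|\to\alpha_j$ for every $j\ge1$ and $g_n/|\mathbf f^n|\to\theta$, where $\sum_jj\alpha_j=1$, $\sum_jj^2\alpha_j<\infty$ and $0\le\theta\le\frac12\sum_j(j-1)\alpha_j$. Is there a function $\varphi$ such that, for all such data,}
\[
\beta_{g_n}(\mathbf f^n)=|\mathbf f^n|^{2g_n}\exp\bigl(\varphi(\theta,(\alpha_j)_{j\ge1})\,|\mathbf f^n|+o(|\mathbf f^n|)\bigr)\ ?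
\]

The condition $\sum_jj\alpha_j=1$ says that, in the limit, no positive fraction of the edge sides lies in faces whose degree tends to infinity. Under this condition $v(\mathbf f^n,g_n)/|\mathbf f^n|\to\sum_j(j-1)\alpha_j-2\theta$, so the upper bound on $\theta$ says that the limiting density of vertices is nonnegative.

\subsection{Results}

The answer is yes, with an explicit $\varphi$, uniformly in $(\mathbf f,g)$, and without the assumptions $\sum_jj\alpha_j=1$ and $\sum_jj^2\alpha_j<\infty$. Put $h(x)=-x\log x$ for $x>0$, $h(0)=0$, and $b_j=\binom{2j-1}{j}$. For $y>0$ and $j\ge1$ let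
\begin{equation}\label{eq:kappa}
\kappa_j(y)=\int_0^1\bigl(1+\sinh^2(\tfrac y2)(1-s^2)\bigr)^{j-1}ds,\qquad p_j=\frac1{\kappa_j},\qquad\lambda_j=b_j\kappa_j,\qquad w(y)=4\cosh^2\tfrac y2 .
\end{equation}
Let $\mathcal K$ be the set of pairs $(\theta,\alpha)$, $\alpha=(\alpha_j)_{j\ge1}$, with $\alpha_j\ge0$, $\sum_jj\alpha_j\le1$ and $0\le2\theta\le1-\sum_j\alpha_j$, with the topology of convergence of $\theta$ and of each $\alpha_j$. On $\mathcal K$ write
\[
\mu=1-\sum_jj\alpha_j,\qquad\eta=1-\sum_j\alpha_j-2\theta,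
\]
and define $\varphi(\theta,\alpha)=\inf_{y>0}\Phi_y(\theta,\alpha)$, where
\begin{equation}\label{eq:Phi}
\Phi_y(\theta,\alpha)=\sum_j\bigl(h(\alpha_j)+\alpha_j\log\lambda_j(y)\bigr)+\mu\log w(y)+h(\eta)+\eta\log\frac{y}{\sinh y}-2\theta\log(2\sinh y)-2\theta .
\end{equation}
If $(\mathbf f,g)$ is admissible and $n=|\mathbf f|$, then $(g/n,\mathbf f/n)\in\mathcal K$, with $\mu=0$ and $\eta=(v(\mathbf f,g)-2)/n$. Thus $\theta$, $\sum_j\alpha_j$ and $\eta$ are the densities of handles, faces and vertices per edge, and $2\theta+\sum_j\alpha_j+\eta=1$ is Euler's formula.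

\begin{theorem}\label{thm:uniform}
As $n\to\infty$,
\[
\max_{|\mathbf f|=n,\ v(\mathbf f,g)\ge2}\ \frac1n\Bigl|\log\beta_g(\mathbf f)-2g\log n-n\,\varphi\Bigl(\frac gn,\frac{\mathbf f}n\Bigr)\Bigr|\longrightarrow0 .
\]
\end{theorem}

\begin{theorem}\label{thm:limit}
The function $\varphi$ is continuous on $\mathcal K$. Hence, if $|\mathbf f^n|\to\infty$, $v(\mathbf f^n,g_n)\ge2$, $f_j^n/|\mathbf f^n|\to\alpha_j$ for each $j$ and $g_n/|\mathbf f^n|\to\theta$, with no further assumption, then $(\theta,\alpha)\in\mathcal K$ and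
\[
\beta_{g_n}(\mathbf f^n)=|\mathbf f^n|^{2g_n}\exp\bigl(\varphi(\theta,\alpha)|\mathbf f^n|+o(|\mathbf f^n|)\bigr).
\]
If $\theta,\eta>0$, the infimum defining $\varphi$ is attained exactly at the unique solution $y$ of
\[
\frac y{\sinh y}\Bigl(1-\sum_j\alpha_jp_j(y)\Bigr)=\eta .
\]
Moreover
\[
\varphi=\sum_jh(\alpha_j)+\sum_j\alpha_j\log b_j+\mu\log4+h\Bigl(1-\sum_j\alpha_j\Bigr)\quad\text{if }\theta=0,
\]
\[
\varphi=\sum_jh(\alpha_j)-\sum_j\alpha_j\log j-2\theta\quad\text{if }\eta=0 .
\]
\end{theorem}

If $\sum_jj\alpha_j=1$, then $\mu=0$ and $1-\sum_j\alpha_j=\sum_j(j-1)\alpha_j$, so $0\le\theta\le\frac12\sum_j(j-1)\alpha_j$ is exactly the condition $(\theta,\alpha)\in\mathcal K$. The Question, endpoints of the range of $\theta$ included, is therefore a special case of Theorem~\ref{thm:limit}, with $\eta=\sum_j(j-1)\alpha_j-2\theta$ and no term $\mu\log w$ in \eqref{eq:Phi}. That term records the faces that disappear in the limit: we shall see in Lemma~\ref{lem:kappa} that $\frac1j\log\lambda_j\to\log w$, so large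 faces of total degree $2\mu n$ contribute $\mu n\log w$ whatever their individual degrees. This is why $\varphi$ is continuous although $\mu$ is not.

\subsection{Outline}

The proof uses two exact formulas, Louf's recurrence and Tutte's planar formula. Section~\ref{sec:idea} recalls them, carries out the main step for maps with one face, and explains where \eqref{eq:Phi} comes from. Section~\ref{sec:phi} studies $\varphi$ and reduces Theorem~\ref{thm:limit} to Theorem~\ref{thm:uniform}. Section~\ref{sec:tangent} shows that $\varphi$ solves the limiting form of the recurrence exactly. Sections \ref{sec:low} and \ref{sec:few} bound the error in Theorem~\ref{thm:uniform} near the two boundaries $\theta=0$ and $\eta=0$, and Sections \ref{sec:upper} and \ref{sec:lower} show that it cannot be extremal anywhere else.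

\section{The recurrence and the idea of the proof}\label{sec:idea}

\subsection{Two exact formulas}

For an admissible pair $(\mathbf f,g)$ we write $n=|\mathbf f|$, $r=\sum_jf_j$, $v=v(\mathbf f,g)$, $\theta=g/n$, $\alpha_j=f_j/n$ and $\eta=(v-2)/n$, and we call $n$ the size of the pair. Then $n=r+\eta n+2g$, so $2g\le n$, and $v(\mathbf f,g)\le v(\mathbf f,0)=n-r+2\le n+1$. There are finitely many admissible pairs of each size.

Louf's recurrence \cite{Louf} states, with all genera nonnegative integers,
\begin{equation}\label{eq:R}\tag{R}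
\binom{n+1}2\beta_g(\mathbf f)=\sum_{\substack{\mathbf s+\mathbf t=\mathbf f,\ \mathbf s,\mathbf t\ne0\\ g_1+g_2+m=g}}(1+|\mathbf s|)\binom{v(\mathbf t,g_2)}{2m+2}\beta_{g_1}(\mathbf s)\beta_{g_2}(\mathbf t)+\sum_{m=0}^g\binom{v+2m}{2m+2}\beta_{g-m}(\mathbf f).
\end{equation}
We call the two sums the quadratic and the linear part. Since $v+2m=v(\mathbf f,g-m)$, the linear part is the term $\mathbf s=0$, $g_1=0$ of the quadratic part if one reads $\beta_0(0)=1$; we use this convention throughout. Tutte's formula \cite{Tutte} is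
\begin{equation}\label{eq:P}\tag{P}
\beta_0(\mathbf f)=2\,\frac{n!}{v(\mathbf f,0)!}\prod_j\frac{b_j^{f_j}}{f_j!}.
\end{equation}
For example, for a single hexagon \eqref{eq:P} gives $\beta_0=5$, the plane trees with three edges, and \eqref{eq:R} in genus $1$ reads $6\beta_1=\beta_1+5$: the torus obtained by gluing opposite sides.

Keeping only the term $m=1$ of the linear part gives, for $g\ge1$,
\begin{equation}\label{eq:handle}
\binom{n+1}2\beta_g(\mathbf f)\ge\binom{v+2}4\beta_{g-1}(\mathbf f).
\end{equation}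
If $(\mathbf f,g)$ is admissible then so is $(\mathbf f,g-1)$, and $\binom{v+2}4\ge1$. By induction on $g$, starting from \eqref{eq:P}, $\beta_g(\mathbf f)>0$ for every admissible pair. We shall bound the binomial coefficients of \eqref{eq:R} by
\begin{equation}\label{eq:binom}
\binom V{2m+2}\le\frac{2V^{2m}}{(2m+2)!}\binom V2,\qquad\text{so}\qquad\binom V{2m+2}\Big/\binom{n+1}2\le\frac{2(2n)^{2m}}{(2m+2)!}\quad\text{if }0\le V\le n+1;
\end{equation}
the first inequality bounds each of the last $2m$ factors of $V(V-1)\cdots(V-2m-1)$ by $V$.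

\subsection{Maps with one face}\label{sec:oneface}

Throughout the paper $u=y/2$ and $\tau=\tanh u$, so that
\begin{equation}\label{eq:hyp}
\sinh y=\frac{2\tau}{1-\tau^2},\qquad2\sinh y=w\tau,\qquad\coth y-\tau=\frac1{\sinh y},\qquad\frac d{dy}\log w=\tau,\qquad\frac{d\tau}{dy}=\frac{1-\tau^2}2 .
\end{equation}

Take a single face of degree $2n$ and write $\beta_g$ for the count in genus $g$. The limiting densities are $\alpha=0$, $\mu=1$. In this subsection only, $\eta=1-2\theta$, so that $v=\eta n+1$. The quadratic part of \eqref{eq:R} is empty, and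
\begin{equation}\label{eq:R1}
1=\sum_{m=0}^g\frac{\binom{v+2m}{2m+2}}{\binom{n+1}2}\,\frac{\beta_{g-m}}{\beta_g}.
\end{equation}

\emph{Guessing the rate.} Suppose that $\beta_g\approx n^{2g}e^{n\psi(\theta)}$ in the strong sense that $\beta_{g-m}/\beta_g\approx(\gamma/n^2)^m$ with $\log\gamma=-\psi'(\theta)$. The $m$-th term of \eqref{eq:R1} then tends to $a_m=2\eta^{2m+2}\gamma^m/(2m+2)!$, and \eqref{eq:R1} becomes
\[
1=\sum_{m\ge0}a_m=\frac2\gamma\bigl(\cosh(\eta\sqrt\gamma)-1\bigr)=\frac4\gamma\sinh^2\frac{\eta\sqrt\gamma}2 .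
\]
With $y=\eta\sqrt\gamma/2$ this says $\sqrt\gamma=2\sinh y$ and $y/\sinh y=\eta$: a differential equation $\psi'(\theta)=-2\log(2\sinh y)$, where $2\theta=1-y/\sinh y$. In genus $0$, \eqref{eq:P} gives the Catalan number $\frac1{n+1}\binom{2n}n$, so $\psi(0)=\log4$. We integrate by parts in $y$. By \eqref{eq:hyp}, $2\theta\coth y=\coth y-\frac1{\sinh y}+\bigl(\frac y{\sinh y}\bigr)'=\tau+\bigl(\frac y{\sinh y}\bigr)'$, whose integral from $0$ is $\log\frac w4-2\theta$. Hence
\[
\psi(\theta)=\log w-2\theta\log(2\sinh y)-2\theta .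
\]
This is $\varphi(\theta,0)$. Indeed $\Psi_y(\theta):=\Phi_y(\theta,0)=\log w+h(\eta)+\eta\log\frac y{\sinh y}-2\theta\log(2\sinh y)-2\theta$ has $\partial_y\Psi_y=\frac\eta y-\frac1{\sinh y}$, which changes sign from $-$ to $+$ where $y/\sinh y=\eta$, and there the two terms in $\eta$ cancel.

\emph{Proving it away from the boundary.} We do not know that the ratios $\beta_{g-m}/\beta_g$ behave as assumed. But at a point where the error is largest, one-sided bounds on the ratios come for free. Let $E_n(g)=\log\beta_g-2g\log n-n\psi(g/n)$ and fix $\delta,\theta_0,\eta_1>0$. We claim that for large $n$ the maximum of $E_n(g)-\delta g$ is not attained at any $g$ with $\theta\ge\theta_0$ and $\eta\ge\eta_1$. Suppose it is, let $y$ solve $y/\sinh y=\eta$ and let $\gamma=(2y/\eta)^2$. For this fixed $y$, $\Psi_y$ is concave (it is $h(\eta)$ plus an affine function of $\theta$), with slope $-2\log\frac{y}{\eta\sinh y}-2\log(2\sinh y)=-\log\gamma$ at $\theta$. Since $\psi\le\Psi_y$ with equality at $\theta$, we get $n\psi(\theta-\frac mn)-n\psi(\theta)\le m\log\gamma$.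 By maximality $E_n(g-m)\le E_n(g)-\delta m$, that is,
\[
\beta_{g-m}/\beta_g\le(\gamma/n^2)^me^{-\delta m}.
\]
Insert this in \eqref{eq:R1}. The $m$-th term is at most $(1+o(1))a_me^{-\delta m}$ for fixed $m$, and at most $2(4\gamma)^m/(2m+2)!$ by \eqref{eq:binom}, where $\gamma=4\sinh^2y$ is bounded because $y/\sinh y\ge\eta_1$. As $\sum_ma_m=1$ and $a_0=\eta^2\le(1-2\theta_0)^2$,
\[
1\le\sum_ma_me^{-\delta m}+o(1)\le1-(1-e^{-\delta})\bigl(1-(1-2\theta_0)^2\bigr)+o(1),
\]
which is false for large $n$. So the maximum is attained where $\theta<\theta_0$ or $\eta<\eta_1$. If we know that $E_n\le\varepsilon n$ in these two regions, then $E_n(g)\le\varepsilon n+\delta n/2$ for all $g$. The lower bound comes in the same way from a point where $-E_n(g)-\delta g$ is largest.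

The argument breaks down at both ends: the gain $1-a_0$ vanishes as $\theta\to0$, and $\gamma$ is unbounded as $\eta\to0$. Separate estimates are needed there. The values to be matched are $\psi(0)=\log4$ and $\psi(\frac12)=-1$; the latter agrees with the count $2(n-1)!/(n+1)$ that Lemma~\ref{lem:two} gives for one face, two vertices and $n=2g+1$.

\subsection{The limiting equation in general}\label{sec:heur}

This subsection is a guide to the definitions and is not used in the proofs. Assume now that $\beta_{g-d}(\mathbf f-\mathbf s)/\beta_g(\mathbf f)\approx q^{\mathbf s}(\gamma/n^2)^d$ for bounded $\mathbf s$ and $d$, where $q^{\mathbf s}=\prod_jq_j^{s_j}$, and divide \eqref{eq:R} by its left side. Terms in which $\mathbf s$ is small and $g_1\ge1$ carry an uncompensated factor $n^{-2g_1}$. Terms in which $\mathbf t$ is small carry $(1+|\mathbf s|)/\binom{n+1}2\le2/n$. What remains are the terms with $\mathbf s$ small and planar: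
\begin{equation}\label{eq:limit}
1=\Bigl(\sum_{\mathbf s}(1+|\mathbf s|)\beta_0(\mathbf s)q^{\mathbf s}\Bigr)\Bigl(\sum_{m\ge0}a_m\Bigr).
\end{equation}
With $y=\eta\sqrt\gamma/2$ the second factor is $4\sinh^2y/\gamma=(\eta\sinh y/y)^2$. By \eqref{eq:P}, the first factor counts pairs of plane trees with weight $q_jb_j$ per node with $j$ children (Lemma~\ref{lem:trees}), so it is $R^2$, where $R=1+\sum_jq_jb_jR^j$. Thus \eqref{eq:limit} asks that $R=y/(\eta\sinh y)$ satisfy this tree equation.

Now look for a solution of the form \eqref{eq:Phi} with $\mu=0$ and unknown $\lambda_j$. For fixed $y$ the slopes of $n\Phi_y$ give $\gamma=(2y/\eta)^2$ and $q_j=\alpha_j/(\lambda_jR^{j-1})$ with $R=y/(\eta\sinh y)$ (Lemma~\ref{lem:tangent}). Dividing the tree equation by $R$ and using $1=\sum_jj\alpha_j$, we can write it as $\frac\eta y-\sum_j\alpha_j\frac{j-b_j/\lambda_j}{\sinh y}=0$. The equation for the minimizer is $\partial_y\Phi_y=\frac\eta y+\sum_j\alpha_j\bigl(\frac{\lambda_j'}{\lambda_j}-(j-1)\coth y\bigr)=0$. The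 two agree for all $\alpha$ if $\kappa_j=\lambda_j/b_j$ solves $\kappa_j'=(j-1)\tau\kappa_j-(\kappa_j-1)/\sinh y$. The integral in \eqref{eq:kappa} solves this equation, by Lemma~\ref{lem:kappa}(b), and tends to $1$ as $y\to0$.

\section{The function $\varphi$}\label{sec:phi}

\subsection{The integrals $\kappa_j$}

\begin{lemma}\label{lem:kappa}
Let $j\ge1$ and $y>0$.
\begin{itemize}
\item[(a)] $w^{j-1}\le j\lambda_j\le w^{j-1}/\tau$, and $4^{j-1}/j\le b_j\le4^{j-1}$.
\item[(b)] $\partial_y\log\kappa_j=(j-1)\tau-\dfrac{1-p_j}{\sinh y}$; in particular $|\partial_y\log\kappa_j|\le j+1/\sinh y$.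
\item[(c)] $\kappa_1=1$, $\kappa_j$ is nondecreasing in $j$ and in $y$, $0<p_j\le1$, and $p_j<1$ for $j\ge2$.
\item[(d)] $1+\frac23(j-1)\sinh^2u\le\bigl(\frac{2+\cosh y}3\bigr)^{j-1}\le\kappa_j\le\cosh^{2j-2}u$. Hence $p_j\to1$ as $y\to0$, and $p_j\to0$ as $j\to\infty$ uniformly on compact subsets of $(0,\infty)$.
\end{itemize}
\end{lemma}

\begin{proof}
Since $1+\sinh^2u\,(1-s^2)=\cosh^2u\,(1-\tau^2s^2)$ and $\cosh^2u=1/(1-\tau^2)$,
\[
\kappa_j=\cosh^{2j-2}u\int_0^1(1-\tau^2s^2)^{j-1}ds=\frac{I(\tau)}{\tau(1-\tau^2)^{j-1}},\qquad I(\tau)=\int_0^\tau(1-t^2)^{j-1}dt .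
\]
(a) The integral over $s$ is at least $I(1)$ and equals $I(\tau)/\tau\le I(1)/\tau$. Now $I(1)=4^{j-1}(j-1)!^2/(2j-1)!$ and $jb_j=(2j-1)!/(j-1)!^2$, so $jb_jI(1)=4^{j-1}$, which gives the bounds on $j\lambda_j$. Letting $y\to0$ in the lower bound gives $jb_j\ge4^{j-1}$. Finally $b_1=1$ and $b_{j+1}/b_j=2(2j+1)/(j+1)<4$.

(b) As $(1-\tau^2)^{j-1}/I(\tau)=p_j/\tau$, we have $\partial_\tau\log\kappa_j=\frac{p_j-1}\tau+\frac{2(j-1)\tau}{1-\tau^2}$. Multiply by $d\tau/dy$ and use \eqref{eq:hyp}.

(c) The base of the power in \eqref{eq:kappa} is larger than $1$ for $s<1$ and increases with $y$.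

(d) The mean of this base over $s\in[0,1]$ is $1+\frac23\sinh^2u=\frac{2+\cosh y}3$, and its maximum is $\cosh^2u$. The middle inequality is Jensen's and the first is Bernoulli's.
\end{proof}

The equation for the minimizer will be a nonnegative combination of $y/\sinh y$ and of the functions
\[
T_j(y)=\frac y{\sinh y}\Bigl(1-\frac{p_j(y)}j\Bigr),\qquad T_1=0 .
\]
We need them to decrease, uniformly in $j$. This is not automatic, since the second factor increases with $y$.

\begin{lemma}\label{lem:mono}
For $j\ge2$, $T_j'<0$ on $(0,\infty)$. For every $[y_0,y_1]\subset(0,\infty)$ there is $c>0$ with $-T_j'\ge c$ on $[y_0,y_1]$ for all $j\ge2$.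
\end{lemma}

\begin{proof}
Use the variable $x=\tau^2\in(0,1)$, which increases with $y$: $dx/dy=\tau(1-x)$. Primes denote $d/dx$ in this paragraph and the next. Let $p=p_j$, $\rho=j-p$ and $A=y/\sinh y=(1-x)\operatorname{artanh}\tau/\tau$, so that $jT_j=A\rho$, and let $D=(1-x)/A=\tau/\operatorname{artanh}\tau$. Differentiating $\log A$, and using Lemma~\ref{lem:kappa}(b) with $1/\sinh y=(1-x)/2\tau$,
\[
2x(1-x)\frac{A'}A=D-(1+x),\qquad2x(1-x)\,p'=-p\bigl[2(j-1)x-(1-p)(1-x)\bigr].
\]
The bracket equals $(j-1)(1+x)-\rho(1-x)$. So $(\log A\rho)'=A'/A-p'/\rho$ is negative if and only if $D-(1+x)+\frac p\rho\bigl[(j-1)(1+x)-\rho(1-x)\bigr]<0$, that is,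
\[
D<H(p),\qquad H(z):=z(1-x)+(1+x)\frac{j(1-z)}{j-z}.
\]

We separate the two sides by $1-\frac x3$. Since $2i+1\le3^i$, strictly for $i\ge2$, we have $1/D=\sum_i\frac{x^i}{2i+1}>\sum_i(x/3)^i$, so $D<1-\frac x3$. As $\frac{j(1-z)}{j-z}=j-\frac{j(j-1)}{j-z}$, the function $H$ is concave on $[0,1]$, and $H(0)=1+x$. By the first bound in Lemma~\ref{lem:kappa}(d) and $\sinh^2u=x/(1-x)$, we have $0<p\le P:=a/Q$, where $a=1-x$, $\omega=\frac23(j-1)x$ and $Q=a+\omega$. By concavity it suffices to show $H(P)\ge1-\frac x3$. Let $Q_1=Q+\frac23x=a+\frac23jx$. Then $\frac{j(1-P)}{j-P}=\frac{j\omega}{(j-1)a+j\omega}=\frac{\frac23jx}{Q_1}=1-\frac a{Q_1}$, and since $aQ_1-(1+x)Q=\frac23ax-2xQ$,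
\[
H(P)=\frac{a^2}Q+(1+x)\Bigl(1-\frac a{Q_1}\Bigr)=1+x-\frac{2ax(Q-a/3)}{QQ_1}.
\]
Thus $H(P)\ge1-\frac x3$ if and only if $a(Q-\frac a3)\le\frac23QQ_1$, and indeed $a(\frac23a+\omega)\le\frac23(a+\omega)^2\le\frac23QQ_1$.

For the uniform bound, $p_j\to0$ uniformly on $[y_0,y_1]$ and $|\partial_yp_j|/j\le p_j(1+1/\sinh y)$ by Lemma~\ref{lem:kappa}(b), so $T_j\to y/\sinh y$ in $C^1[y_0,y_1]$. The limit has negative derivative. So $-\partial_yT_j$ is bounded below by a positive constant for all $j\ge j_0$, and by compactness for each of the finitely many $j$ with $2\le j<j_0$.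
\end{proof}

\subsection{Entropy bounds}

No moment beyond $\sum_jj\alpha_j\le1$ is available, so all control of large $j$ must come from this bound. Let $\zeta(x)=2h(x)+2x$. It is continuous on $[0,1]$, vanishes at $0$, is increasing because $\zeta'(x)=2\log\frac1x$, and satisfies $2x\le\zeta(x)\le2$. For a nonnegative sequence $a$ with $\sum_jja_j\le1$ put
\[
G(a)=\sum_jh(a_j)-\sum_ja_j\log j .
\]

\begin{lemma}\label{lem:entropy}
\begin{itemize}
\item[(a)] If $a_j\ge0$, $\sum_jja_j\le1$ and $\sum_ja_j\le x\le1$, then $\sum_jh(a_j)\le\zeta(x)$ and $\sum_ja_j\log j\le\min(\zeta(x),1)$.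
\item[(b)] Let $a,a',a''$ be nonnegative sequences with $\sum_jj(a_j+a'_j)\le1$, $\sum_jj(a_j+a''_j)\le1$ and $\sum_ja'_j,\sum_ja''_j\le x\le1$. Then $|G(a+a'')-G(a+a')|\le3\zeta(x)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) As $\zeta$ is increasing we may take $x=\sum_ja_j>0$. If $c_j>0$ and $\sum_jc_j=x$, then $\log z\le z-1$ gives Gibbs' inequality $\sum_ja_j\log(c_j/a_j)\le0$. Take $c_j=x\rho(1-\rho)^{j-1}$ with $\rho=\frac x{1+x}$. Since $\sum_j(j-1)a_j\le1-x$,
\[
\sum_jh(a_j)\le x\log\frac1x+x\log\frac{1+x}x+(1-x)\log(1+x)=2h(x)+\log(1+x)\le\zeta(x).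
\]
By Jensen's inequality $\sum_ja_j\log j\le x\log\frac1x=h(x)$, which is at most $\zeta(x)$ and at most $1/e$.

(b) By symmetry it suffices to bound the difference from above. As $h$ is concave and $h(0)=0$, $h(a_j+a''_j)\le h(a_j)+h(a''_j)$; as $h'\ge-1$ on $(0,1]$, $h(a_j+a'_j)\ge h(a_j)-a'_j$. So the difference is at most $\sum_jh(a''_j)+\sum_ja'_j+\sum_ja'_j\log j\le3\zeta(x)$ by (a).
\end{proof}

With Lemma~\ref{lem:kappa}(a), part (a) shows that the series in \eqref{eq:Phi} converge absolutely.

\subsection{Behavior near $\eta=0$ and $\theta=0$}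

Let $\Pi(\alpha)=\sum_jh(\alpha_j)+\sum_j\alpha_j\log b_j+\mu\log4+h(1-\sum_j\alpha_j)$. The functions $\Pi$ and $G-2\theta$ are the boundary values in Theorem~\ref{thm:limit}. We use repeatedly
\begin{equation}\label{eq:euler}
\sum_j(j-1)\alpha_j+\mu=1-\sum_j\alpha_j=\eta+2\theta\le1 .
\end{equation}

\begin{lemma}\label{lem:boundary}
There are finite functions $\varepsilon_1,\varepsilon_2\ge0$ that vanish at $0$ and tend to $0$ at $0$, such that on $\mathcal K$
\[
G(\alpha)-2\theta\le\varphi\le G(\alpha)-2\theta+\varepsilon_1(\eta),\qquad|\varphi-\Pi(\alpha)|\le\varepsilon_2(\theta).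
\]
Moreover $\varphi\ge-2$, and $\Pi$ is bounded above on $\mathcal K$.
\end{lemma}

\begin{proof}
\emph{Comparison with $G-2\theta$.} By Lemma~\ref{lem:kappa}(a), $\log\lambda_j=(j-1)\log w-\log j+\xi_j$ with $0\le\xi_j\le\log\frac1\tau$. By \eqref{eq:euler} and $w=2\sinh y/\tau$,
\[
\Phi_y-(G-2\theta)=\sum_j\alpha_j\xi_j+\eta\log\frac{2y}{\eta\tau}+2\theta\log\frac1\tau,
\]
the middle term being $0$ if $\eta=0$. All three terms are nonnegative, since $2y/\tau=4u\coth u\ge4$ and $\eta\le1$. Their sum is at most $\log\frac1\tau+\eta\log\frac{2y}\eta$, because $\sum_j\alpha_j+\eta+2\theta=1$. Let $\varepsilon_1(\eta)$ be the infimum of this expression over $y>0$. It is nonnegative because the expression is at least $\eta\log\frac{2y}{\eta\tau}$; it tends to $0$ with $\eta$ (take $y=\log\frac1\eta$); and $\varepsilon_1(0)=0$ (let $y\to\infty$).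

\emph{Comparison with $\Pi$.} Put $\Delta=h(\eta)-h(\eta+2\theta)$. Then
\[
\Phi_y-\Pi=\Delta+\sum_j\alpha_j\log\kappa_j+\mu\log\cosh^2u+\eta\log\frac y{\sinh y}-2\theta\log(2\sinh y)-2\theta .
\]
Let $C=\frac{2+\cosh y}3$. We have $\kappa_j\ge C^{j-1}$ and $\cosh^2u=\frac{1+\cosh y}2\ge C$, so by \eqref{eq:euler}
\[
\Phi_y-\Pi\ge\Delta+\eta\log\frac{Cy}{\sinh y}+2\theta\log\frac C{2\sinh y}-2\theta\ge\Delta-2\theta(1+\log6).
\]
Here $C\ge\frac13\sinh y$, and $Cy\ge\sinh y$ because the coefficients of $y^{2i+1}$ are equal for $i=0$ and satisfy $\frac1{3(2i)!}\ge\frac1{(2i+1)!}$ for $i\ge1$. Conversely, $\kappa_j\le\cosh^{2j-2}u$, $\cosh u\le e^{u^2/2}$, \eqref{eq:euler} and $y\le\sinh y$ give $\Phi_y-\Pi\le\Delta+u^2-2\theta\log(2y)$. Take $y=\sqrt\theta$, or $y\to0$ if $\theta=0$. So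
\[
\varepsilon_2(\theta)=\sup_{0\le\eta\le1-2\theta}|h(\eta+2\theta)-h(\eta)|+2\theta(1+\log6)+\frac\theta4+2\theta\,|\log(2\sqrt\theta)|,\qquad\varepsilon_2(0)=0,
\]
will do, by uniform continuity of $h$ on $[0,1]$.

Finally $\varphi\ge G-2\theta\ge-1-1$ by Lemma~\ref{lem:entropy}(a), and $\Pi\le2+\log4+1$ by Lemma~\ref{lem:entropy}(a), $b_j\le4^{j-1}$ and \eqref{eq:euler}.
\end{proof}

\subsection{The minimizer}

Let
\[
T(y;\alpha)=\frac y{\sinh y}\Bigl(1-\sum_j\alpha_jp_j(y)\Bigr)=\mu\frac y{\sinh y}+\sum_{j\ge2}j\alpha_jT_j(y);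
\]
the two forms agree because $1=\mu+\sum_jj\alpha_j$ and $T_1=0$.

\begin{lemma}\label{lem:min}
On $\mathcal K$, $y\,\partial_y\Phi_y=\eta-T(y;\alpha)$. If $\theta,\eta>0$, then $\Phi_y(\theta,\alpha)$ has a unique minimizer $y$, which is the unique solution of $T(y;\alpha)=\eta$, and
\begin{equation}\label{eq:range}
\eta\le\frac y{\sinh y}\le1-2\theta .
\end{equation}
In particular $\theta\ge\theta_0>0$ and $\eta\ge\eta_1>0$ force $y\in[y_0,y_1]\subset(0,\infty)$, with $y_0,y_1$ depending only on $\theta_0,\eta_1$. If $\mu=0$ and $y,y'\in[y_0,y_1]$, then, with $c$ from Lemma~\ref{lem:mono},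
\begin{equation}\label{eq:lip}
|T(y;\alpha)-T(y';\alpha)|\ge2c\theta\,|y-y'| .
\end{equation}
\end{lemma}

\begin{proof}
The series $\sum_j\alpha_j\log\kappa_j$ may be differentiated termwise by Lemma~\ref{lem:kappa}(b) and $\sum_jj\alpha_j\le1$. By that lemma, \eqref{eq:euler} and \eqref{eq:hyp},
\[
\partial_y\Phi_y=(\eta+2\theta)(\tau-\coth y)-\sum_j\alpha_j\frac{1-p_j}{\sinh y}+\frac\eta y=\frac\eta y-\frac{\eta+2\theta+\sum_j\alpha_j-\sum_j\alpha_jp_j}{\sinh y},
\]
and $\eta+2\theta+\sum_j\alpha_j=1$. Let $\theta,\eta>0$. By \eqref{eq:euler}, $\mu>0$ or $\alpha_j>0$ for some $j\ge2$, so $T$ is strictly decreasing by Lemma~\ref{lem:mono}. As $y\to0$, dominated convergence gives $T\to1-\sum_j\alpha_j=\eta+2\theta>\eta$; as $y\to\infty$, $T\le y/\sinh y\to0<\eta$. So $\partial_y\Phi_y$ changes sign exactly once, from $-$ to $+$. Since $0\le p_j\le1$, at the minimizer $(\eta+2\theta)\frac y{\sinh y}\le\eta\le\frac y{\sinh y}$, and $\frac\eta{\eta+2\theta}=1-\frac{2\theta}{\eta+2\theta}\le1-2\theta$. This is \eqref{eq:range},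 and $y/\sinh y$ decreases from $1$ to $0$. If $\mu=0$, then $\sum_{j\ge2}j\alpha_j\ge\sum_j(j-1)\alpha_j\ge2\theta$, and \eqref{eq:lip} follows from Lemma~\ref{lem:mono}.
\end{proof}

\subsection{Continuity, and proof of Theorem~\ref{thm:limit} from Theorem~\ref{thm:uniform}}

The difficulty is that $\mu$ is not continuous on $\mathcal K$. The remedy is to extract from $b_j$ and $\lambda_j$ their exponential parts $4^{j-1}$ and $w^{j-1}$, which combine with $\mu$ through \eqref{eq:euler} into the continuous quantity $1-\sum_j\alpha_j$.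

On $\mathcal K$ we have $\sum_{j>J}\alpha_j\le1/J$, so by Lemma~\ref{lem:entropy}(a) the tails $\sum_{j>J}h(\alpha_j)$ and $\sum_{j>J}\alpha_j\log j$ are at most $\zeta(1/J)$. A series of continuous functions with uniformly small tails is continuous. Hence $\sum_j\alpha_j$, $\sum_jh(\alpha_j)$, $\eta$ and $G$ are continuous on $\mathcal K$. By \eqref{eq:euler},
\begin{align*}
\sum_j\alpha_j\log b_j+\mu\log4&=\Bigl(1-\sum_j\alpha_j\Bigr)\log4+\sum_j\alpha_j\log(b_j4^{1-j}),\\
\sum_j\alpha_j\log\lambda_j+\mu\log w&=\Bigl(1-\sum_j\alpha_j\Bigr)\log w+\sum_j\alpha_j\log(\lambda_jw^{1-j}),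
\end{align*}
where $|\log(b_j4^{1-j})|\le\log j$ and $|\log(\lambda_jw^{1-j})|\le\log j+\log\frac1\tau$ by Lemma~\ref{lem:kappa}(a). So $\Pi$ is continuous, and $\Phi_y(\theta,\alpha)$ is jointly continuous on $(0,\infty)\times\mathcal K$.

Let $(\theta_i,\alpha^i)\to(\theta,\alpha)$ in $\mathcal K$. If $\theta=0$ or $\eta=0$, then $\varphi(\theta_i,\alpha^i)\to\varphi(\theta,\alpha)$ by Lemma~\ref{lem:boundary} and the continuity of $\Pi$ and $G$. Otherwise the minimizers $y_i$ stay in a compact subset of $(0,\infty)$ by Lemma~\ref{lem:min}. Along a subsequence with $y_i\to y$ we have $\varphi(\theta_i,\alpha^i)=\Phi_{y_i}(\theta_i,\alpha^i)\to\Phi_y(\theta,\alpha)\ge\varphi(\theta,\alpha)$, so $\liminf_i\varphi(\theta_i,\alpha^i)\ge\varphi(\theta,\alpha)$. And $\limsup_i\varphi(\theta_i,\alpha^i)\le\varphi(\theta,\alpha)$, since an infimum of continuous functions is upper semicontinuous. So $\varphi$ is continuous. The statements on the minimizer and on the boundary values are Lemmas \ref{lem:min} and \ref{lem:boundary}.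

Finally, take $(\mathbf f^n,g_n)$ as in Theorem~\ref{thm:limit}. By Fatou's lemma $\sum_jj\alpha_j\le1$, and $\sum_jf^n_j/|\mathbf f^n|\to\sum_j\alpha_j$ because the tails are at most $1/J$. Passing to the limit in $2g_n\le|\mathbf f^n|-\sum_jf^n_j$ gives $(\theta,\alpha)\in\mathcal K$. Theorem~\ref{thm:uniform} and the continuity of $\varphi$ give the asymptotic formula. The rest of the paper proves Theorem~\ref{thm:uniform}.

\section{Tangent planes and trees}\label{sec:tangent}

For an admissible pair let $F_y(\mathbf f,g)=n\Phi_y(\theta,\alpha)$, that is,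
\[
F_y(\mathbf f,g)=\sum_jf_j\log\frac{n\lambda_j}{f_j}+(v-2)\log\frac{ny}{(v-2)\sinh y}-2g\log(2\sinh y)-2g,
\]
terms with $f_j=0$ or $v=2$ being $0$, and let
\[
F=\inf_yF_y=n\varphi(\theta,\alpha),\qquad L=2g\log n+F,\qquad E=\log\beta_g(\mathbf f)-L .
\]
The error $E$ is finite since $\beta_g(\mathbf f)>0$, and Theorem~\ref{thm:uniform} says that $E=o(n)$ uniformly. An admissible pair is \emph{interior} if $\theta,\eta>0$. The \emph{parameters} of an interior pair are its minimizer $y$ and
\begin{equation}\label{eq:param}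
R=\frac y{\eta\sinh y},\qquad q_j=\frac{\alpha_jp_j(y)}{b_jR^{j-1}},\qquad\gamma=\Bigl(\frac{2y}\eta\Bigr)^2,\qquad a_m=\frac{2\eta^{2m+2}\gamma^m}{(2m+2)!}.
\end{equation}
We write $q^{\mathbf s}=\prod_jq_j^{s_j}$ with $0^0=1$, and $\mathbf s\le\mathbf f$ if $s_j\le f_j$ for all $j$.

\subsection{The tangent inequality}

In Section~\ref{sec:oneface} we used that $\psi$ lies below a tangent line. In general, for fixed $y$, $F_y$ extends to real arguments as a concave function that is homogeneous of degree one, so it lies below a linear function. The bound is valid at all distances, and this will let us treat small pieces $\mathbf s$ and large pieces $\mathbf f-\mathbf s$ alike.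

\begin{lemma}\label{lem:tangent}
Let $(\mathbf f,g)$ be interior, with parameters \eqref{eq:param}. If $(\mathbf f',g')$ is admissible, $n'=|\mathbf f'|$, and $f'_j=0$ whenever $f_j=0$, then
\begin{equation}\label{eq:tangent}
F(\mathbf f',g')\le-\sum_{j:f_j>0}f'_j\log q_j-g'\log\gamma-2\theta n',
\end{equation}
with equality at $(\mathbf f',g')=(\mathbf f,g)$.
\end{lemma}

\begin{proof}
For $a>0$ and $a'\ge0$, $\log z\le z-1$ gives $a'\log\frac{n'}{a'}\le a'\log\frac na+\frac an n'-a'$, with equality if $a'=a$ and $n'=n$. Apply this with $(a,a')=(f_j,f'_j)$ for $f_j>0$ and with $(a,a')=(v-2,v'-2)$, where $v'=v(\mathbf f',g')$. The correction terms add up to $(1-2\theta)n'-(n'-2g')=2g'-2\theta n'$ by Euler's formula for the two pairs. Hence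
\[
F(\mathbf f',g')\le F_y(\mathbf f',g')\le\sum_jf'_j\log\frac{\lambda_j}{\alpha_j}+(v'-2)\log R-2g'\log(2\sinh y)-2\theta n'.
\]
Insert $v'-2=\sum_j(j-1)f'_j-2g'$, $\lambda_jR^{j-1}/\alpha_j=1/q_j$ and $2R\sinh y=\sqrt\gamma$.
\end{proof}

\begin{lemma}\label{lem:ratios}
Let $(\mathbf f,g)$ and $(\mathbf f-\mathbf s,g-d)$ be admissible, with $0\le\mathbf s\le\mathbf f$, $d\ge0$, $k=|\mathbf s|$.
\begin{itemize}
\item[(a)] If $(\mathbf f,g)$ is interior, then $e^{L(\mathbf f-\mathbf s,g-d)-L(\mathbf f,g)}\le q^{\mathbf s}(\gamma/n^2)^de^{2dk/n}$.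
\item[(b)] If $(\mathbf f,g)$ is interior and $(\mathbf s,g_1)$ is admissible, then $e^{L(\mathbf s,g_1)}\le q^{-\mathbf s}\gamma^{-g_1}k^{2g_1}e^{-2\theta k}$.
\item[(c)] If $(\mathbf f-\mathbf s,g-d)$ is interior, with parameters $q'_j,\gamma'$, and $\mathbf f-\mathbf s$ has the same support as $\mathbf f$, then $e^{L(\mathbf f-\mathbf s,g-d)-L(\mathbf f,g)}\ge q'^{\,\mathbf s}(\gamma'/n^2)^d$.
\end{itemize}
\end{lemma}

\begin{proof}
Put $g'=g-d$ and $\theta'=g'/(n-k)$. We have $2g'\log(n-k)-2g\log n=-2d\log n+2g'\log(1-\frac kn)$, and $-\frac k{n-k}\le\log(1-\frac kn)\le-\frac kn$. For (a), subtract the equality case of \eqref{eq:tangent} from the inequality: $F(\mathbf f-\mathbf s,g')-F(\mathbf f,g)\le\sum_js_j\log q_j+d\log\gamma+2\theta k$, and $2\theta k-2g'k/n=2dk/n$. Part (b) is \eqref{eq:tangent}. For (c), base \eqref{eq:tangent} at $(\mathbf f-\mathbf s,g')$ and use it to bound $F(\mathbf f,g)$: $F(\mathbf f-\mathbf s,g')-F(\mathbf f,g)\ge\sum_js_j\log q'_j+d\log\gamma'+2\theta'k$, and $2\theta'k-2g'k/(n-k)=0$.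
\end{proof}

\subsection{The limiting equation holds}

We now verify \eqref{eq:limit} for the parameters \eqref{eq:param}. Recall two standard facts. First, listing the numbers of children of the nodes in depth-first order encodes an ordered pair of plane trees with $N$ nodes by a sequence $(c_1,\dots,c_N)$ with $\sum_i(c_i-1)=-2$, and the cycle lemma says that exactly $2$ of the $N$ cyclic shifts of any such sequence are codes. So the number of pairs with $s_j$ nodes having $j$ children, $j\ge0$, is $\frac2N\cdot\frac{N!}{\prod_{j\ge0}s_j!}$. Second, a Galton--Watson tree with offspring law $\nu$ of mean $\bar m<1$ is almost surely finite, equals a given plane tree with probability the product of $\nu(\text{number of children})$ over its nodes, and has on average $1/(1-\bar m)$ nodes, of which $\nu(j)/(1-\bar m)$ have $j$ children. The \emph{profile} of a pair of trees is $\mathbf s=(s_j)_{j\ge1}$; $|\mathbf s|$ is the total number of edges.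

\begin{lemma}\label{lem:trees}
Let $(\mathbf f,g)$ be interior. Then $\nu(0)=1/R$, $\nu(j)=\alpha_jp_j(y)$ is a probability law whose mean satisfies $1-\bar m\ge2\theta(1-p_2(y))>0$. For two independent Galton--Watson trees with offspring law $\nu$ and every $\mathbf s$,
\begin{equation}\label{eq:trees}
(1+|\mathbf s|)\beta_0(\mathbf s)q^{\mathbf s}=R^2\,\mathbb P(\text{profile}=\mathbf s),\qquad\text{so}\qquad\sum_{\mathbf s}(1+|\mathbf s|)\beta_0(\mathbf s)q^{\mathbf s}=R^2 .
\end{equation}
Moreover
\begin{equation}\label{eq:am}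
R^2\sum_{m\ge0}a_m=1,\qquad R^2a_0=\frac{y^2}{\sinh^2y}.
\end{equation}
\end{lemma}

\begin{proof}
The equation $T(y;\alpha)=\eta$ reads $1/R=1-\sum_j\alpha_jp_j$, so $\nu$ is a probability law. As $\mu=0$, $p_1=1$ and $p_j\le p_2<1$ for $j\ge2$,
\[
1-\bar m=\sum_{j\ge2}j\alpha_j(1-p_j)\ge(1-p_2)\sum_j(j-1)\alpha_j\ge2\theta(1-p_2).
\]
A pair of trees with profile $\mathbf s$ has $N=|\mathbf s|+2$ nodes and $s_0=2+\sum_j(j-1)s_j=v(\mathbf s,0)$ leaves, so there are $2(|\mathbf s|+1)!/(s_0!\prod_{j\ge1}s_j!)$ such pairs. By \eqref{eq:P}, $(1+|\mathbf s|)\beta_0(\mathbf s)$ is this number times $\prod_jb_j^{s_j}$; for $\mathbf s=0$ both sides are $1$. Since $\nu(j)=q_jb_jR^{j-1}$, each such pair has probability $R^{-s_0}\prod_j(q_jb_jR^{j-1})^{s_j}=R^{-2}\prod_j(q_jb_j)^{s_j}$. This gives the first identity, and the second follows because the trees are finite. Finally $\eta\sqrt\gamma=2y$, so $\sum_ma_m=\frac2\gamma(\cosh2y-1)=\frac{4\sinh^2y}\gamma=R^{-2}$, and $a_0=\eta^2$.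
\end{proof}

\section{Low genus}\label{sec:low}

In this section and the next, $O(\cdot)$ and $o(\cdot)$ are uniform over admissible pairs of size $n$. We use three elementary facts. For $N\ge1$,
\begin{equation}\label{eq:stirling}
N\log N-N\le\log N!\le N\log N-N+1+\log N .
\end{equation}
If $D$ of the $f_j$ are nonzero then $D(D+1)/2\le n$, so $D\le\sqrt{2n}$. The number $\mathcal P(n)$ of sequences $\mathbf f$ of size $n$, that is, of integer partitions of $n$, satisfies $\log\mathcal P(n)=o(n)$, since $\mathcal P(n)\le e^{tn}\prod_j(1-e^{-tj})^{-1}$ for every $t>0$.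

\begin{lemma}\label{lem:planar}
For $\mathbf f\neq0$, $n\Pi(\alpha)-O(\sqrt n\log n)\le\log\beta_0(\mathbf f)\le n\Pi(\alpha)$.
\end{lemma}

\begin{proof}
As $v(\mathbf f,0)=n-r+2$, \eqref{eq:P} reads
\[
\beta_0(\mathbf f)=\frac2{(n-r+1)(n-r+2)}\cdot\frac{n!}{(n-r)!\prod_jf_j!}\prod_jb_j^{f_j},
\]
and the first factor lies in $[(n+1)^{-2},1]$. Let $H=h(1-\sum_j\alpha_j)+\sum_jh(\alpha_j)$, so that $\Pi=H+\sum_j\alpha_j\log b_j$ because $\mu=0$. The multinomial coefficient times $e^{-nH}$ is a probability under the multinomial law with weights $1-\frac rn,\alpha_1,\alpha_2,\dots$, so the coefficient is at most $e^{nH}$. By \eqref{eq:stirling} its logarithm is at least $nH-(1+\sqrt{2n})(1+\log n)$.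
\end{proof}

For small $\theta$ we want $\beta_g(\mathbf f)\le n^{2g}e^{\varepsilon n}\beta_0(\mathbf f)$. We prove a bound of this kind by induction through \eqref{eq:R}. The comparison factor must be supermultiplicative when $(n,g)$ splits into two pieces, and $(n/g)^{2g}$ has this property.

\begin{proposition}\label{prop:apriori}
Let $K_0=8e^2$, $B_0(n)=1$ and $B_i(n)=K_0^in^{2i}(n/i)^{2i}$ for $i\ge1$. Then $\beta_g(\mathbf f)\le B_g(n)\beta_0(\mathbf f)$ for all $\mathbf f\ne0$ and $g\ge0$.
\end{proposition}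

\begin{proof}
We use induction on $(n,g)$ in lexicographic order. The case $g=0$ and the non-admissible pairs are trivial, so let $g\ge1$, $v\ge2$ and $v_0=v(\mathbf f,0)=v+2g$.

\emph{Quadratic part.} Fix $\mathbf s,\mathbf t$ of sizes $k+\ell=n$, fix $m$, and let $g_1+g_2=i:=g-m$. The function $(a,b)\mapsto a\log(b/a)$ is concave and homogeneous of degree one, hence superadditive, so $(k/g_1)^{g_1}(\ell/g_2)^{g_2}\le(n/i)^i$, with the value $1$ for a zero exponent. Therefore
\[
\sum_{g_1+g_2=i}B_{g_1}(k)B_{g_2}(\ell)\le B_i(n)\sum_{g_1+g_2=i}\Bigl(\frac{k^2}{n^2}\Bigr)^{g_1}\Bigl(\frac{\ell^2}{n^2}\Bigr)^{g_2}\le B_i(n)\Bigl(\frac{k^2+\ell^2}{n^2}\Bigr)^i\le B_i(n).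
\]
For admissible $(\mathbf t,g_2)$, \eqref{eq:binom} and $v(\mathbf t,g_2)\le v(\mathbf t,0)\le\ell+1\le n$ give $\binom{v(\mathbf t,g_2)}{2m+2}\le\frac{2n^{2m}}{(2m+2)!}\binom{v(\mathbf t,0)}2$. In genus $0$, \eqref{eq:R} says that $\sum_{\mathbf s,\mathbf t}(1+k)\binom{v(\mathbf t,0)}2\beta_0(\mathbf s)\beta_0(\mathbf t)=\bigl[\binom{n+1}2-\binom{v_0}2\bigr]\beta_0(\mathbf f)$. So the quadratic terms with a given $m$ sum to at most $B_{g-m}(n)\frac{2n^{2m}}{(2m+2)!}\bigl[\binom{n+1}2-\binom{v_0}2\bigr]\beta_0(\mathbf f)$.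

\emph{Linear part.} For $m\ge1$ the term is at most $B_{g-m}(n)\frac{2(n+1)^{2m}}{(2m+2)!}\binom{v_0}2\beta_0(\mathbf f)$, because $v+2m\le v_0\le n+1$. Moving the term $m=0$ to the left side of \eqref{eq:R},
\[
\Bigl[\binom{n+1}2-\binom v2\Bigr]\frac{\beta_g(\mathbf f)}{\beta_0(\mathbf f)}\le B_g(n)\Bigl[\binom{n+1}2-\binom{v_0}2\Bigr]+\binom{n+1}2\sum_{m=1}^g\frac{2(n+1)^{2m}}{(2m+2)!}B_{g-m}(n).
\]
The induction closes if the last term is at most $B_g(n)\bigl[\binom{v_0}2-\binom v2\bigr]$, where $\binom{v_0}2-\binom v2=g(v_0+v-1)\ge2g^2$. The derivative of $t\log t$ is at most $1+\log g$ on $(0,g]$, so $g^g/(g-m)^{g-m}\le(eg)^m$. With $n+1\le2n$ and $g\le n$,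
\[
(n+1)^{2m}\frac{B_{g-m}(n)}{B_g(n)}\le\Bigl(\frac{4e^2g^2}{K_0n^2}\Bigr)^m\le2^{-m}\frac{g^2}{n^2}.
\]
As $\frac2{(2m+2)!}\le\frac1{12}$ for $m\ge1$ and $\binom{n+1}2\le n^2$, the last term is at most $B_g(n)g^2/12$. Since $v\le v_0-2\le n-1$, the bracket on the left is positive, and we may divide by it.
\end{proof}

\begin{lemma}\label{lem:B1}
For every $\varepsilon>0$ there is $\theta_0>0$ such that $E\le\varepsilon n$ whenever $\theta\le\theta_0$. There is a constant $C$ with $E\le Cn$ for all admissible pairs.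
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:apriori} and Lemma~\ref{lem:planar}, $E\le n\bigl(\theta\log K_0+2h(\theta)+\Pi-\varphi\bigr)$. By Lemma~\ref{lem:boundary}, $\Pi-\varphi$ is at most $\varepsilon_2(\theta)$, and it is bounded above on $\mathcal K$.
\end{proof}

The matching lower bound comes from \eqref{eq:handle}, which is efficient only when there are many vertices. This suffices, because maps with few vertices are treated in the next section for every genus.

\begin{lemma}\label{lem:B4}
For all $\varepsilon,\eta_1>0$ there are $\theta_0>0$ and $n_0$ such that $E\ge-\varepsilon n$ whenever $n\ge n_0$, $\eta\ge\eta_1$ and $\theta\le\theta_0$.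
\end{lemma}

\begin{proof}
For $1\le i\le g$ we have $v(\mathbf f,i)\ge\eta n+2$, so $\binom{v(\mathbf f,i)+2}4\ge(\eta_1n)^4/24$, and \eqref{eq:handle} gives $\beta_i(\mathbf f)\ge\frac{\eta_1^4}{24}n^2\beta_{i-1}(\mathbf f)$. Thus $\log\beta_g(\mathbf f)\ge2g\log n-\theta n\log\frac{24}{\eta_1^4}+\log\beta_0(\mathbf f)$, and Lemmas \ref{lem:planar} and \ref{lem:boundary} give $E\ge-n\bigl(\theta\log\frac{24}{\eta_1^4}+\varepsilon_2(\theta)\bigr)-o(n)$.
\end{proof}

\section{Few vertices}\label{sec:few}

When $\eta$ is small we compare with maps having exactly two vertices, which are best counted with permutations. Label the edges of a bipartite map by $1,\dots,n$, and let $\sigma_\bullet$ and $\sigma_\circ$ record the cyclic order of the edges around the black and the white vertices. Then $\pi=(\sigma_\bullet\sigma_\circ)^{-1}$ has one cycle of length $j$ for each face of degree $2j$, the map is connected if and only if $\sigma_\bullet,\sigma_\circ$ generate a transitive group, and the labeled map is determined by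 $(\sigma_\bullet,\sigma_\circ)$. A rooted map has $(n-1)!$ labelings in which the root edge is labeled $1$. So $(n-1)!\,\beta_g(\mathbf f)$ is the number of triples $(\sigma_\bullet,\sigma_\circ,\pi)\in S_n^3$ with $\sigma_\bullet\sigma_\circ\pi=1$, generating a transitive group, with $\pi$ of \emph{type} $\mathbf f$ ($f_j$ cycles of length $j$) and $\operatorname{cyc}(\sigma_\bullet)+\operatorname{cyc}(\sigma_\circ)=v$, where $\operatorname{cyc}$ is the number of cycles.

There are $N(\mathbf f)=n!/\prod_jj^{f_j}f_j!$ permutations of type $\mathbf f$. Since $\sum_jf_j\log f_j=r\log n-n\sum_jh(\alpha_j)$, \eqref{eq:stirling} gives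
\begin{equation}\label{eq:N}
-O(\sqrt n\log n)\le\log N(\mathbf f)-\bigl[(n-r)\log n+nG(\mathbf f/n)-(n-r)\bigr]\le O(\log n),
\end{equation}
where the lower bound uses that at most $\sqrt{2n}$ of the $f_j$ are nonzero. When $v=2$ we have $n-r=2g$, and the bracket is $2g\log n+n(G-2\theta)=L(\mathbf f,g)$. Let $h_2(x)=h(x)+h(1-x)$, so that $\binom ni\le e^{nh_2(i/n)}$.

\subsection{Upper bound: merging vertices}

Multiplying a permutation by a transposition $(a\,b)$, on either side, merges the cycles of $a$ and $b$ if they differ; if $a$ and $b$ lie in one cycle, it splits this cycle into two cycles, each of which is an arc of the original one. We merge vertices at the price of splitting faces. The cost is the number of ways to undo the merges. Counting transpositions naively would give $n^{2v}$, which is too large; the next lemma gives $e^{2nh_2(v/n)}$.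

\begin{lemma}\label{lem:nc}
Let $c\in S_n$ be an $n$-cycle. At most $\binom nb^2$ permutations can be reached from $c$ by $b-1$ successive multiplications by transpositions, each of which splits a cycle.
\end{lemma}

\begin{proof}
Relabel so that $c=(1\,2\cdots n)$. A partition of $\{1,\dots,n\}$ is noncrossing if there are no $i_1<i_2<i_3<i_4$ with $i_1,i_3$ in one block and $i_2,i_4$ in another. By induction on the number of splittings, every cycle of a reachable permutation visits its elements in the cyclic order of $c$, and the cycles form a noncrossing partition: two arcs of one block do not cross each other, and subsets of noncrossing blocks do not cross. So the permutation is determined by a noncrossing partition with $b$ blocks. Such a partition is determined by the set of minima and the set of maxima of its blocks. Indeed, read $1,\dots,n$ in order, opening a block at each minimum and closing the current element's block at each maximum. An element $i$ that is not a minimum belongs to the most recently opened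 block $B'$ that is still open, for if it belonged to another block $B$ we would have $\min B<\min B'<i<\max B'$.
\end{proof}

The exact number of noncrossing partitions with $b$ blocks is the Narayana number $\frac1n\binom nb\binom n{b-1}$ (Kreweras; the correspondence with permutations is Biane's), but the bound above is all we need.

\begin{lemma}\label{lem:B2}
For every $\varepsilon>0$ there are $\eta_1>0$ and $n_0$ such that $E\le\varepsilon n$ whenever $n\ge n_0$ and $\eta\le\eta_1$.
\end{lemma}

\begin{proof}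
Take a triple counted by $(n-1)!\,\beta_g(\mathbf f)$. If $\sigma_\bullet$ has at least two cycles, some cycle of $\pi$ contains elements $a,b$ of different cycles of $\sigma_\bullet$: otherwise $\pi$, hence $\sigma_\circ=\sigma_\bullet^{-1}\pi^{-1}$, would preserve each cycle of $\sigma_\bullet$, against transitivity. Replace $(\sigma_\bullet,\pi)$ by $((a\,b)\sigma_\bullet,\pi(a\,b))$. Two cycles of $\sigma_\bullet$ merge, a cycle of $\pi$ splits, and the product is still $(a\,b)(a\,b)=1$. Transitivity persists, because a set invariant under $(a\,b)\sigma_\bullet$ is a union of cycles of $\sigma_\bullet$. Repeat until $\sigma_\bullet$ is an $n$-cycle. Then, while $\sigma_\circ$ has at least two cycles, some cycle of $\pi$ meets two of them (otherwise $\sigma_\bullet=\pi^{-1}\sigma_\circ^{-1}$ would preserve each), and we replace $(\sigma_\circ,\pi)$ by $(\sigma_\circ(a\,b),(a\,b)\pi)$. After $v-2$ steps in all we have $n$-cycles $\sigma'_\bullet,\sigma'_\circ$ and a permutation $\pi'$ with $r+v-2=n-2g$ cycles, whose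 type $\mathbf f'$ is obtained from $\mathbf f$ by $v-2$ splittings of parts.

Let $\eta\le\frac13$ and $n\ge12$, so that $v\le n/2$. The original triple is determined by $(\sigma_\bullet,\sigma_\circ)$. Reversing the steps, $\sigma_\bullet$ and $\sigma_\circ$ are reached from $\sigma'_\bullet$ and $\sigma'_\circ$ as in Lemma~\ref{lem:nc}; there are at most $n$ choices for $\operatorname{cyc}(\sigma_\bullet)$, and then at most $\binom nv^2$ for each permutation. For each type $\mathbf f'$ there are at most $(n-1)!\,N(\mathbf f')$ pairs $(\sigma'_\bullet,\sigma'_\circ)$, as the pair is determined by $\sigma'_\bullet$ and $\pi'$. Hence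
\[
\beta_g(\mathbf f)\le n\binom nv^4\mathcal P(n)\max_{\mathbf f'}N(\mathbf f').
\]
By \eqref{eq:N}, $\log N(\mathbf f')\le2g\log n+nG(\mathbf f'/n)-2g+O(\log n)$. The types $\mathbf f$ and $\mathbf f'$ share all unsplit parts; the other parts number at most $\eta n$ in $\mathbf f$ and at most $2\eta n$ in $\mathbf f'$. By Lemma~\ref{lem:entropy}(b), $G(\mathbf f'/n)\le G(\alpha)+3\zeta(2\eta)$, and $G(\alpha)-2\theta\le\varphi$ by Lemma~\ref{lem:boundary}. So $E\le n\bigl(3\zeta(2\eta)+4h_2(\eta+\frac2n)\bigr)+o(n)$.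
\end{proof}

\subsection{Lower bound: two vertices, then pendant paths}

For two vertices we must show that a random pair of $n$-cycles has a prescribed even product with probability not much smaller than $1/n!$. We recall the facts on characters that are needed. Frobenius' formula: in a finite group $\Gamma$, for conjugacy classes $C_1,C_2$ and $z\in\Gamma$, the number of $(x_1,x_2)\in C_1\times C_2$ with $x_1x_2z=1$ is $\frac{|C_1||C_2|}{|\Gamma|}\sum_\chi\chi(C_1)\chi(C_2)\chi(z)/\chi(1)$, summed over irreducible characters. In $S_n$, the irreducible characters that do not vanish on $n$-cycles are the characters $\chi_i$ of the hooks $(n-i,1^i)$, $0\le i\le n-1$; $\chi_i$ is the character of the $i$-th exterior power of the standard representation, $\chi_i(1)=\binom{n-1}i$, and $\chi_i=(-1)^i$ on $n$-cycles.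

\begin{lemma}\label{lem:two}
If $v(\mathbf f,g)=2$ and $n\ge2$, then
\[
\beta_g(\mathbf f)=N(\mathbf f)\int_0^1\prod_j\bigl(x^j-(x-1)^j\bigr)^{f_j}dx\ \ge\ \frac{N(\mathbf f)}{8n}.
\]
\end{lemma}

\begin{proof}
Here $\sigma_\bullet$ and $\sigma_\circ$ are $n$-cycles, so transitivity is automatic. Fix $\pi$ of type $\mathbf f$. By Frobenius' formula the number of pairs is $\frac{(n-1)!}n\sum_i\chi_i(\pi)/\binom{n-1}i$. The permutation representation is the sum of the standard and the trivial one, so, with $P_\pi$ the permutation matrix,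
\[
(1+z)\sum_i\chi_i(\pi)z^i=\det(1+zP_\pi)=\prod_j\bigl(1-(-z)^j\bigr)^{f_j}.
\]
Write $1/\binom{n-1}i=n\int_0^1x^{n-1}z^i\,dx$ with $z=\frac{1-x}x$, so that $1+z=1/x$. The number of pairs becomes $(n-1)!\int_0^1x^n\prod_j(1-(-z)^j)^{f_j}dx$, which is $(n-1)!$ times the integral in the statement (Boccara's formula). Summing over $\pi$ and dividing by $(n-1)!$ gives the identity.

For odd $j$ the factor $x^j+(1-x)^j$ is positive on $[0,1]$; for even $j$ the factor $x^j-(1-x)^j$ has the sign of $x-\frac12$. As $n-r=2g$, $\pi$ is even and has an even number of cycles of even length, so the integrand is nonnegative. Let $x=1-\xi$ with $0\le\xi\le\frac1{2n}$. Then $\frac\xi{1-\xi}\le2\xi\le1$, so each factor is at least $(1-\xi)^j(1-4\xi^2)$, and the integrand is at least $(1-\xi)^n(1-4\xi^2)^n\ge(1-n\xi)(1-4n\xi^2)\ge\frac12(1-\frac1n)\ge\frac14$. So the integral is at least $\frac1{8n}$.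
\end{proof}

The integrand has absolute value at most $1$, so also $\beta_g(\mathbf f)\le N(\mathbf f)$. For one face and odd $n$ the integral is $\frac2{n+1}$ and $N=(n-1)!$, the count quoted in Section~\ref{sec:oneface}.

\begin{lemma}\label{lem:B3}
For every $\varepsilon>0$ there are $\eta_1>0$ and $n_0$ such that $E\ge-\varepsilon n$ whenever $n\ge n_0$ and $\eta\le\eta_1$.
\end{lemma}

\begin{proof}
Let $z=v-2=\eta n\le n/2$ and $n\ge4$. We build maps with $v$ vertices from maps with two vertices by adding $z$ vertices and $z$ edges. Let $d_1,\dots,d_r$ be the half-degrees of the faces prescribed by $\mathbf f$. Since $\sum_i(d_i-1)=2g+z\ge z$, we can fix integers $1\le\tilde d_i\le d_i$ with $\sum_i(d_i-\tilde d_i)=z$. The face degree sequence $\tilde{\mathbf f}$ of the $\tilde d_i$ has size $\tilde n=n-z$ and $r$ faces, and $v(\tilde{\mathbf f},g)=2$, so $\tilde n=r+2g$. For each rooted map $\tilde M$ counted by $\beta_g(\tilde{\mathbf f})$, fix a numbering of its faces in which face $i$ has degree $2\tilde d_i$,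 and a corner in each face. In the chosen corner of face $i$ attach a pendant path with $d_i-\tilde d_i$ edges. Face $i$ now has degree $2d_i$, and the map is still bipartite of genus $g$, with the same root; so it is a map $M$ counted by $\beta_g(\mathbf f)$. From $M$ and the set of the $z$ added edges we recover $\tilde M$ by deleting these edges and the vertices that become isolated. As $M$ has no nontrivial automorphism, it arises from at most $\binom nz$ maps $\tilde M$, and $\beta_g(\mathbf f)\ge\beta_g(\tilde{\mathbf f})/\binom nz$.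

By Lemma~\ref{lem:two} and \eqref{eq:N}, $\log\beta_g(\tilde{\mathbf f})\ge2g\log\tilde n+\tilde nG(\tilde{\mathbf f}/\tilde n)-2g-O(\sqrt n\log n)$. Now $\tilde nG(\tilde{\mathbf f}/\tilde n)=nG(\tilde{\mathbf f}/n)-r\log\frac n{\tilde n}$, so replacing $\tilde n$ by $n$ costs $(2g+r)\log\frac n{\tilde n}=\tilde n\log(1+\frac z{\tilde n})\le\eta n$. At most $z$ faces were modified, so $G(\tilde{\mathbf f}/n)\ge G(\alpha)-3\zeta(\eta)$ by Lemma~\ref{lem:entropy}(b), and $G(\alpha)-2\theta\ge\varphi-\varepsilon_1(\eta)$ by Lemma~\ref{lem:boundary}. Altogether $E\ge-n\bigl(h_2(\eta)+\eta+3\zeta(\eta)+\varepsilon_1(\eta)\bigr)-o(n)$.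
\end{proof}

\section{The upper bound}\label{sec:upper}

\begin{proposition}\label{prop:upper}
$\displaystyle\limsup_{n\to\infty}\max_{|\mathbf f|=n}\frac{E(\mathbf f,g)}{n+g}\le0$, the maximum being over admissible pairs.
\end{proposition}

Compared with Section~\ref{sec:oneface}, the recurrence now also lowers the size, so we maximize over all sizes up to $N$ and penalize $n+g$. The penalty on $g$ produces the strict gain, as before; the penalty on $n$ makes large planar pieces negligible. The new difficulty is that in a quadratic term only one of the two factors can be compared with $\beta_g(\mathbf f)$ by maximality. The smaller factor is known exactly if it is planar. Otherwise we bound it by a global estimate with a slightly worse constant $\delta''$, and the loss is absorbed by the factor $e^{-2\theta k}$ of Lemma~\ref{lem:ratios}(b).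

\begin{proof}
Let $\delta^*$ be the left side. It is finite by Lemma~\ref{lem:B1}; suppose $\delta^*>0$. Choose $\theta_0,\eta_1$ by Lemmas \ref{lem:B1} and \ref{lem:B2} for $\varepsilon=\delta^*/4$, then $\delta'\in[\delta^*/2,\delta^*)$ and $\delta''>\delta^*$ with $\delta''-\delta'\le\min(\theta_0,\frac1{10})$. As there are finitely many pairs of each size, there is $A_0$ such that
\begin{equation}\label{eq:global}
E\le A_0+\delta''(n+g)\qquad\text{for all admissible pairs.}
\end{equation}
Since $\delta'<\delta^*$, $E-\delta'(n+g)$ is unbounded above. Let $(\mathbf f,g)$ maximize it among admissible pairs of size at most $N$. As $N\to\infty$ the maximum tends to infinity, so $n\to\infty$ and eventually $E>\delta'(n+g)>\varepsilon n$, which forces $\theta>\theta_0$ and $\eta>\eta_1$. So the pair is interior, and its parameters satisfy $y\in[y_0,y_1]$ by Lemma~\ref{lem:min}, $\gamma\le\gamma_1:=(2y_1/\eta_1)^2$ and $R\le1/\eta_1$. Below, $C$ denotes constants independent of $N$, and $o(1)$ refers to $N\to\infty$.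 By maximality and Lemma~\ref{lem:ratios}(a), for $\mathbf s\le\mathbf f$, $k=|\mathbf s|<n$ and $0\le d\le g$,
\begin{equation}\label{eq:up}
\frac{\beta_{g-d}(\mathbf f-\mathbf s)}{\beta_g(\mathbf f)}\le e^{L(\mathbf f-\mathbf s,g-d)-L(\mathbf f,g)-\delta'(k+d)}\le q^{\mathbf s}\Bigl(\frac\gamma{n^2}\Bigr)^de^{2dk/n}e^{-\delta'(k+d)}
\end{equation}
if $(\mathbf f-\mathbf s,g-d)$ is admissible; otherwise the left side is $0$ and the outer inequality still holds. Divide \eqref{eq:R} by its left side and write $1=S_a+S_b+S_c$ according to three kinds of terms, with $k=|\mathbf s|$.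

\emph{(a) The linear part, and the terms with $g_1=0$, $k\le n/2$.} Here $g_2=g-m$ and $v(\mathbf t,g_2)\le v+2m\le n+1$. By \eqref{eq:up} with $d=m$,
\[
S_a\le\sum_{\mathbf s:\,0\le k\le n/2}(1+k)\beta_0(\mathbf s)q^{\mathbf s}e^{-\delta'k}I_k,\qquad I_k=\sum_{m=0}^g\frac{\binom{v+2m}{2m+2}}{\binom{n+1}2}\Bigl(\frac{\gamma e^{2k/n}}{n^2}\Bigr)^me^{-\delta'm}.
\]
By \eqref{eq:binom}, the $m$-th term of $I_k$ is at most $2(4e\gamma_1)^m/(2m+2)!$, which is summable; in particular $I_k\le C$. Fix $K$. For $k\le K$ and fixed $m$, $\binom{v+2m}{2m+2}\le(\eta n+2+2m)^{2m+2}/(2m+2)!$ and $\eta\ge\eta_1$ show that the $m$-th term is at most $(1+o(1))a_me^{-\delta'm}$, where $a_m\le2\gamma_1^m/(2m+2)!$. Splitting the sum at a large fixed $m$ gives $I_k\le\sum_ma_me^{-\delta'm}+o(1)$ for $k\le K$. By \eqref{eq:trees}, $S_a\le R^2\sum_ma_me^{-\delta'm}+o(1)+Ce^{-\delta'K}$. As $K$ is arbitrary, and by \eqref{eq:am} and $y\ge y_0$,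
\[
S_a\le1-(1-e^{-\delta'})R^2\sum_{m\ge1}a_m+o(1)\le1-(1-e^{-\delta'})\Bigl(1-\frac{y_0^2}{\sinh^2y_0}\Bigr)+o(1).
\]

\emph{(b) The terms with $g_1\ge1$, $k\le n/2$.} Bound $\beta_{g_1}(\mathbf s)$ by \eqref{eq:global} and Lemma~\ref{lem:ratios}(b), and $\beta_{g_2}(\mathbf t)/\beta_g(\mathbf f)$ by \eqref{eq:up} with $d=g_1+m$. The factors $q^{\pm\mathbf s}$ and $\gamma^{\pm g_1}$ cancel, and $e^{2mk/n}\le e^m$:
\begin{equation}\label{eq:cross}
\frac{\beta_{g_1}(\mathbf s)\beta_{g_2}(\mathbf t)}{\beta_g(\mathbf f)}\le e^{A_0}e^{(\delta''-\delta'-2\theta)k}\rho_k^{\,g_1}\Bigl(\frac{\gamma e}{n^2}\Bigr)^m,\qquad\rho_k=e^{\delta''-\delta'}\Bigl(\frac kn\Bigr)^2e^{2k/n}.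
\end{equation}
Since $\delta''-\delta'\le\theta_0\le\theta$, the second factor is at most $e^{-\theta_0k}$. Since $k\le n/2$, $\rho_k\le e^{1.1}/4<0.76$, so $\sum_{g_1\ge1}\rho_k^{g_1}\le C(k/n)^2$. By \eqref{eq:binom}, the coefficients $\binom{v(\mathbf t,g_2)}{2m+2}/\binom{n+1}2$ are at most $2(2n)^{2m}/(2m+2)!$, so the sum over $m$ contributes a factor at most $C$. At most $\mathcal P(k)$ sequences $\mathbf s$ have size $k$, so $S_b\le Cn^{-2}\sum_kk^2(1+k)\mathcal P(k)e^{-\theta_0k}=O(n^{-2})$.

\emph{(c) The terms with $k>n/2$.} Now $\ell=|\mathbf t|<n/2$ and we exchange the roles: bound $\beta_{g_2}(\mathbf t)$ by \eqref{eq:global} and Lemma~\ref{lem:ratios}(b), and $\beta_{g_1}(\mathbf s)/\beta_g(\mathbf f)$ by \eqref{eq:up} with $\mathbf t$ removed and $d=g_2+m$. This gives \eqref{eq:cross} with $(k,g_1)$ replaced by $(\ell,g_2)$, and $\sum_{g_2\ge0}\rho_\ell^{g_2}\le C$. As $v(\mathbf t,g_2)\le\ell+1\le2\ell\le n$, we have $\binom{v(\mathbf t,g_2)}{2m+2}(\gamma e/n^2)^m\le4\ell^2(\gamma_1e)^m/(2m+2)!$, whose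 sum over $m$ is at most $C\ell^2$. Finally $(1+k)/\binom{n+1}2\le2/n$. So $S_c\le\frac Cn\sum_\ell\ell^2\mathcal P(\ell)e^{-\theta_0\ell}=O(1/n)$.

Hence $1\le1-(1-e^{-\delta'})(1-y_0^2/\sinh^2y_0)+o(1)$, a contradiction.
\end{proof}

\section{The lower bound}\label{sec:lower}

\begin{proposition}\label{prop:lower}
$\displaystyle\limsup_{n\to\infty}\max_{|\mathbf f|=n}\frac{-E(\mathbf f,g)}{n+g}\le0$, the maximum being over admissible pairs.
\end{proposition}

All terms of \eqref{eq:R} are nonnegative, so we may keep finitely many and discard the rest. But concavity now works in the wrong direction at $(\mathbf f,g)$: a lower bound on $L(\mathbf f-\mathbf s,g-d)-L(\mathbf f,g)$ comes from the tangent plane at the smaller pair, Lemma~\ref{lem:ratios}(c), and we must show that the parameters of the two pairs are close. For $y$ this is where the uniform part of Lemma~\ref{lem:mono} is used. For $q_j$ it fails if $f_j$ is small, since removing one face changes $\alpha_j$ by a noticeable factor. We therefore remove only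 faces whose degree occurs at least $\sqrt n$ times, and check on the trees that the discarded terms weigh little.

\begin{proof}
Suppose the left side, which may be infinite, exceeds some $\delta'>0$. With $\varepsilon=\delta'/2$, choose $\eta_1$ by Lemma~\ref{lem:B3} and then $\theta_0$ by Lemma~\ref{lem:B4}. The function $-E-\delta'(n+g)$ is unbounded above; let $(\mathbf f,g)$ maximize it among admissible pairs of size at most $N$. As $N\to\infty$, $n\to\infty$ and eventually $-E>\delta'n>\varepsilon n$, hence $\eta>\eta_1$ and then $\theta>\theta_0$. Let $[y_0,y_1]$ be the interval of Lemma~\ref{lem:min} for $(\theta_0/2,\eta_1/2)$; then $y\in[y_0,y_1]$, $\gamma\le\gamma_1:=(2y_1/\eta_1)^2$ and $R\le1/\eta_1$. By maximality, for admissible $(\mathbf f-\mathbf s,g-d)$ with $k=|\mathbf s|$,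
\begin{equation}\label{eq:low}
\beta_{g-d}(\mathbf f-\mathbf s)/\beta_g(\mathbf f)\ge e^{L(\mathbf f-\mathbf s,g-d)-L(\mathbf f,g)+\delta'(k+d)}.
\end{equation}

\emph{The terms we keep.} Fix $K$ and $M$; constants in $O(\cdot)$ may depend on them. Let $\mathcal S$ be the set of $\mathbf s$ with $|\mathbf s|\le K$ supported in $\{j:f_j\ge\sqrt n\}$; it contains $0$. Let $\mathbf s\in\mathcal S$ and $0\le d\le M$. For large $n$, $g-d\ge0$, $\mathbf f-\mathbf s$ is nonnegative with the same support as $\mathbf f$, and $v':=v(\mathbf f-\mathbf s,g-d)=v+2d-\sum_j(j-1)s_j$ lies within $K+2M+2$ of $\eta n$. So $(\mathbf f-\mathbf s,g-d)$ is interior; denote its densities and parameters by primes. For large $n$, $\theta'\ge\theta_0/2$ and $\eta'\ge\eta_1/2$, so $y'\in[y_0,y_1]$.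

\emph{The parameters are close.} We have $\eta'=(v'-2)/(n-k)=\eta+O(1/n)$, and from $\alpha'_j=(f_j-s_j)/(n-k)$ we get $\sum_j|\alpha_j-\alpha'_j|\le2k/(n-k)$. Since $T(y;\alpha)=\eta$, $T(y';\alpha')=\eta'$ and $|T(y';\alpha)-T(y';\alpha')|\le\sum_j|\alpha_j-\alpha'_j|$, \eqref{eq:lip} gives
\[
2c\theta_0|y-y'|\le|T(y;\alpha)-T(y';\alpha)|\le|\eta-\eta'|+\sum_j|\alpha_j-\alpha'_j|=O(1/n).
\]
Hence $\gamma'/\gamma\to1$ and $R'/R\to1$, and $p_j(y')/p_j(y)\to1$ for $j\le K$ by Lemma~\ref{lem:kappa}(b). For $j$ in the support of $\mathbf s$, $\alpha'_j/\alpha_j\ge1-s_j/f_j\ge1-K/\sqrt n$. As $\sum_jjs_j\le K$, \eqref{eq:param} gives $q'^{\,\mathbf s}\gamma'^{\,d}\ge(1-o(1))q^{\mathbf s}\gamma^d$, uniformly in $\mathbf s\in\mathcal S$ and $d\le M$. With \eqref{eq:low} and Lemma~\ref{lem:ratios}(c),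
\[
\beta_{g-d}(\mathbf f-\mathbf s)/\beta_g(\mathbf f)\ge(1-o(1))\,q^{\mathbf s}(\gamma/n^2)^de^{\delta'd}.
\]
Also $\binom{v'}{2d+2}\ge(v'-2d-1)^{2d+2}/(2d+2)!$ with $v'=\eta n+O(1)$ and $\eta\ge\eta_1$, so $\binom{v'}{2d+2}\big/\binom{n+1}2\cdot(\gamma/n^2)^d\ge(1-o(1))a_d$. Keep in \eqref{eq:R} only the terms with $\mathbf s\in\mathcal S$, $g_1=0$, $m=d\le M$, the case $\mathbf s=0$ coming from the linear part, and divide by the left side:
\begin{equation}\label{eq:keep}
1\ge(1-o(1))\Bigl(R^2\sum_{m\le M}a_me^{\delta'm}\Bigr)\,\mathbb P(\text{profile}\in\mathcal S),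
\end{equation}
where we used \eqref{eq:trees}.

\emph{The discarded terms are small.} Let $c_1=2\theta_0(1-p_2(y_0))>0$. Since $p_2$ is nonincreasing in $y$, Lemma~\ref{lem:trees} gives $1-\bar m\ge c_1$. The two trees have on average at most $2/c_1$ edges, and $2\nu(j)/(1-\bar m)\le2\alpha_j/c_1$ nodes with $j$ children. If the profile is not in $\mathcal S$, then either there are more than $K$ edges, or some node has $j$ children with $1\le j\le K$ and $f_j<\sqrt n$, that is, $\alpha_j<n^{-1/2}$. By Markov's inequality,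
\[
\mathbb P(\text{profile}\in\mathcal S)\ge1-\frac2{c_1K}-\frac{2K}{c_1\sqrt n}.
\]
Let $\Delta=(e^{\delta'}-1)(1-y_0^2/\sinh^2y_0)>0$. By \eqref{eq:am},
\[
R^2\sum_{m\le M}a_me^{\delta'm}\ge R^2a_0+e^{\delta'}\Bigl(1-R^2a_0-R^2\sum_{m>M}a_m\Bigr)\ge1+\Delta-\frac{e^{\delta'}}{\eta_1^2}\sum_{m>M}\frac{2\gamma_1^m}{(2m+2)!}.
\]
Choose $M$ so large that the right side is at least $1+\frac34\Delta$, and $K$ so large that $(1+\frac34\Delta)(1-\frac2{c_1K})\ge1+\frac12\Delta$. Then \eqref{eq:keep} gives $1\ge1+\frac12\Delta-o(1)$, a contradiction.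
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:uniform}]
By Propositions \ref{prop:upper} and \ref{prop:lower}, $\max_{|\mathbf f|=n}|E|/(n+g)\to0$, and $n+g\le\frac32n$.
\end{proof}

\begin{remark}
The hypothesis $v(\mathbf f,g)\ge2$ cannot be dropped, since otherwise $\beta_g(\mathbf f)=0$. The face degrees were controlled only through $\sum_jj\alpha_j\le1$: in Lemma~\ref{lem:entropy}, in the bound $\sqrt{2n}$ on the number of distinct degrees, and in the estimate $\log\mathcal P(n)=o(n)$. The Galton--Watson trees are used only where $\theta\ge\theta_0$, where they are uniformly subcritical, and only their first moments enter. This is why neither $\sum_jj\alpha_j=1$ nor $\sum_jj^2\alpha_j<\infty$ is needed.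
\end{remark}

\begin{thebibliography}{9}

\bibitem{BL}
T.~Budzinski and B.~Louf,
\emph{Local limits of bipartite maps with prescribed face degrees in high genus},
arXiv:2012.05813 (2020).

\bibitem{Louf}
B.~Louf,
\emph{Simple formulas for constellations and bipartite maps with prescribed degrees},
Canad. J. Math. \textbf{73} (2021).

\bibitem{Tutte}
Tutte,
\emph{A census of slicings},
Canad. J. Math. \textbf{14} (1962).

\end{thebibliography}
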